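# A non-null set of size $\aleph_1$ and Radon–Nikodým compacta of weight $\aleph_1$

## Radon–Nikodým images of weight $\aleph_1$ and the cardinal $\mathrm{non}(\mathcal M)$

All compact spaces are Hausdorff. There is a class of compact spaces, the Radon–Nikodým compacta (defined in a moment), which is not closed under continuous images. How small can a counterexample be? One fact about this is that a certain guessing principle, $\diamondsuit(\mathrm{non}(\mathcal M))$, yields a counterexample of weight $\aleph_1$. This is the parametrized diamond $\diamondsuit(\mathcal M,2^\omega,\not\ni)$ of Moore, Hrušák and Džamonja; the only thing we shall use about it is that it implies $\mathrm{non}(\mathcal M)=\aleph_1$, that is, there is a non-meager set of reals of size $\aleph_1$. The question, from Martínez-Celis and Morawski, "A small Radon-Nikodým compact space from a parametrized diamond", arXiv:2504.09351 (2025), is this: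

*Is it consistent to have $\mathrm{non}(\mathcal M)>\aleph_1$, but have a Radon–Nikodým compact space of weight $\aleph_1$ with a continuous image that is not Radon–Nikodým?*

The answer that one would first guess is **no**: the known example of weight $\aleph_1$ lives in a world with a non-meager set of size $\aleph_1$, so presumably such a set is what makes it exist. Let us make the words precise and then test the guess.

**Definition (fragmenting).** A metric $d$ on a compact space $K$ *fragments* $K$ if for every $\varepsilon>0$ and every non-empty $C\subseteq K$ there is an open $U\subseteq K$ with $U\cap C\neq\emptyset$ and $\mathrm{diam}_d(U\cap C)<\varepsilon$. The metric need not induce the topology.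

**Definition (Radon–Nikodým).** The metric $d$ is *lower semi-continuous* if $\{(u,v):d(u,v)>t\}$ is open in $K\times K$ for every real $t$. The space $K$ is *Radon–Nikodým* (RN) if some lower semi-continuous metric fragments it. (By Namioka this is equivalent to the original definition through weak$^*$ compact subsets of dual Banach spaces; we never use the latter.)

Three examples. The usual metric on $[0,1]$ fragments $[0,1]$ and is continuous, so $[0,1]$ is RN. The discrete metric (distance $1$ between distinct points) is always lower semi-continuous, because for $0\le t<1$ the set $\{d>t\}$ is the complement of the diagonal. It fragments the one-point compactification of a discrete set, where every non-empty $C$ has a relatively isolated point; it does not fragment $[0,1]$, where non-empty open sets are never singletons. Finally, no metric $d$ at all fragments the cube $2^{\omega_1}$. Indeed, with $C=U_{n-1}$, fragmentation lets us choose basic clopen sets $U_0\supseteq U_1\supseteq\cdots$ with $\mathrm{diam}_d(U_n)<1/n$ for $n\ge1$. Each $U_n$ restricts finitely many coordinates, so $\bigcap_nU_n$ restricts countably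 many coordinates and has more than one point, but it has $d$-diameter $0$. Keep this picture: large cubes are what prevent fragmentation.

The cardinals are as follows. $\mathcal M$ and $\mathcal N$ are the ideals of meager and of null subsets of $2^\omega$; $\mu$ is the product measure and $\mu^*$ its outer measure. For an ideal $\mathcal I$, $\mathrm{non}(\mathcal I)$ is the least size of a subset of $2^\omega$ not in $\mathcal I$, and $\mathrm{cov}(\mathcal I)$ the least number of sets from $\mathcal I$ that cover $2^\omega$. For $f,g\in\omega^\omega$, $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$, and $\mathfrak b$ is the least size of a $\le^*$-unbounded family. Countable families are $\le^*$-bounded, so $\mathfrak b\ge\aleph_1$; also $\mathfrak b\le\mathrm{non}(\mathcal M)$.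

Now the tests.

*Countable weight.* A compact space of countable weight is metrizable, hence RN, and the weight of a continuous image of a compact space does not exceed that of the space. So there is no counterexample here.

*Scattered spaces.* If every non-empty subset of $K$ has a relatively isolated point, the discrete metric fragments $K$, so $K$ is RN. Let $\pi:K\to L$ be continuous and onto. Given a non-empty closed $D\subseteq L$, choose by Zorn's lemma a minimal closed $C\subseteq K$ with $\pi[C]=D$. Let $c$ be isolated in $C$. Then $C\setminus\{c\}$ is closed, so by minimality its image is a closed proper subset of $D$; the complement of that image in $D$ can only be $\{\pi(c)\}$, so $\pi(c)$ is isolated in $D$. For an arbitrary non-empty $D$, an isolated point of $\overline D$ lies in $D$. So $L$ is scattered, hence RN. No counterexample here either.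

*Models with $\mathfrak b>\aleph_1$.* Avilés proved that an RN compact space with a non-RN continuous image has weight at least $\mathfrak b$. So in these models there is no counterexample of weight $\aleph_1$, and indeed $\mathrm{non}(\mathcal M)\ge\mathfrak b>\aleph_1$. The guess survives.

What is left is $\mathfrak b=\aleph_1<\mathrm{non}(\mathcal M)$. A natural model of this is the random model, where moreover $\mathrm{non}(\mathcal N)=\aleph_1$: there is no small non-meager set, but there is a small non-null set. And there the guess fails. For a cardinal $\nu\ge\omega_1$, let $[\nu]^\omega$ be the family of countably infinite subsets of $\nu$, and let $\mathrm{cof}([\nu]^\omega)$ be the least size of a $\subseteq$-cofinal subfamily.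

> **Theorem A (Main Theorem, ZFC).** Let $\mathcal I\in\{\mathcal M,\mathcal N\}$, $\nu=\mathrm{non}(\mathcal I)$ and $\lambda=\max\{\mathfrak b,\mathrm{cof}([\nu]^\omega)\}$. There is a zero-dimensional RN compact space $K$ of weight $\lambda$ with a continuous image $L$ of weight $\lambda$ that is not RN.

> **Corollary B.** If $\mathfrak b=\mathrm{non}(\mathcal N)=\aleph_1$, there is an RN compact space of weight $\aleph_1$ with a non-RN continuous image. It is consistent that this hypothesis holds and $\mathrm{non}(\mathcal M)$ is as large as desired. So the answer to the question is yes.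

About $\mathrm{cof}$ we need two facts. First, $\mathrm{cof}([\nu]^\omega)\ge\nu$: a cofinal family covers $\nu$ by countable sets, so it has size at least $\nu$. Second, $\mathrm{cof}([\aleph_n]^\omega)=\aleph_n$ for $1\le n<\omega$: a countable subset of $\omega_n$ is contained in some infinite ordinal $\gamma<\omega_n$, so it is enough to take, for each such $\gamma$, a cofinal family in $[\gamma]^\omega$. If $\gamma$ is countable, $\{\gamma\}$ will do; otherwise $|\gamma|=\aleph_m$ with $1\le m<n$ and by induction a family of size $\aleph_m$ will do. Altogether at most $\aleph_n$ sets are used.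

## Dyadic chains: a metric that collapses under $2^\omega\to[0,1]$

Why can an image fail to be RN? Given $\pi:K\to L$ onto and a good metric $d$ on $K$, the sensible first attempt is to push $d$ down: let $d_L(u,v)$ be the infimum of sums $\sum_{k\le n}d(a_k,b_k)$ over chains with $\pi(a_0)=u$, $\pi(b_k)=\pi(a_{k+1})$, $\pi(b_n)=v$. The chains are needed for the triangle inequality, and they are also where the attempt stops. To see this, fix notation that we keep throughout.

For $s\in2^{<\omega}$ put
$$p_s=\sum_{k<|s|}s(k)2^{-k-1},\quad r_s=p_s+2^{-|s|},\quad \tilde p_s=s^\frown000\ldots,\quad \tilde r_s=s^\frown111\ldots,$$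
the first two in $[0,1]$, the last two in $2^\omega$. Let $\theta:2^\omega\to[0,1]$, $\theta(y)=\sum_ky(k)2^{-k-1}$. It is continuous and onto, $\theta(\tilde p_s)=p_s$ and $\theta(\tilde r_s)=r_s$. For distinct $x,y\in2^\omega$ let $\Delta(x,y)=\min\{k:x(k)\ne y(k)\}$. For $t\in2^{<\omega}$ let $[t]=\{y\in2^\omega:t\subset y\}$; these are the *basic clopen sets*. Let $\bar0=000\ldots\in2^\omega$.

Take $\pi=\theta$ and the ultrametric $d(x,y)=4^{-\Delta(x,y)}$ (and $d(x,x)=0$) on $2^\omega$. The intervals $[p_s,r_s]$, $s\in2^i$, consecutively subdivide $[0,1]$. Since $d(\tilde p_s,\tilde r_s)=4^{-i}$, the chain through all of them shows $d_L(0,1)\le2^i\cdot4^{-i}=2^{-i}$ for every $i$, so $d_L(0,1)=0$. The interval itself has another good metric, of course. But the computation can be turned around: *any* metric $d$ on $[0,1]$ must give, for each $i$, some $s\in2^i$ with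
$$d(p_s,r_s)\ge2^{-i}d(0,1),$$
while in $2^\omega$, where $\tilde r_s$ and the next $\tilde p_{s'}$ are different points, nothing like this is forced. So the interval imposes a lower bound at every dyadic level $i$. The plan is to take many intervals and many Cantor sets, and to attach to level $i$ a cube whose size is controlled by numbers $f_\alpha(i)$: large enough to kill every metric downstairs, and controlled enough to allow one upstairs.

## The spaces $K$ and $L$ over a scattered base

**Data.** Sets $\Xi,\Lambda$ with $|\Xi|\le|\Lambda|=\lambda$, $\lambda$ infinite; countable sets $a_\alpha\subseteq\Xi$ $(\alpha\in\Lambda)$ with $a_\alpha\cap a_{\alpha'}$ finite for $\alpha\ne\alpha'$; nondecreasing functions $f_\alpha\in\omega^\omega$ $(\alpha\in\Lambda)$.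

**The base $B$.** For each $\alpha$ we want isolated points converging to $\alpha$, labeled by all finite binary strings. Let $Q=\Xi\times2^{<\omega}$. Fix injections $\rho_\alpha:a_\alpha\to\omega$ and put
$$\bar a_\alpha=\{(\xi,s)\in Q:\xi\in a_\alpha,\ |s|\le\rho_\alpha(\xi)\},\qquad A_q=\{\alpha\in\Lambda:q\in\bar a_\alpha\}\quad(q\in Q).$$
The bound $|s|\le\rho_\alpha(\xi)$ makes $\bar a_\alpha\cap\bar a_{\alpha'}$ finite for $\alpha\neq\alpha'$: finitely many $\xi$, and finitely many $s$ for each. Still, for each fixed $s$, all but finitely many $\xi\in a_\alpha$ have $(\xi,s)\in\bar a_\alpha$, since $\rho_\alpha$ is injective.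

Topologize $Q\cup\Lambda$ so that points of $Q$ are isolated and basic neighborhoods of $\alpha\in\Lambda$ are $\{\alpha\}\cup\bar a_\alpha\setminus F$ with $F$ finite. Each $\{\alpha\}\cup\bar a_\alpha$ is compact and open, and $\alpha\ne\alpha'$ are separated because $\bar a_\alpha\cap\bar a_{\alpha'}$ is finite; so the space is locally compact Hausdorff. Let $B=Q\cup\Lambda\cup\{\infty\}$ be its one-point compactification. Then:

- $\{\alpha\}\cup\bar a_\alpha$ is clopen in $B$ (open, and compact).
- $B$ is scattered: a non-empty subset of $B$ meeting $Q$ has an isolated point in $Q$; one that misses $Q$ but meets $\Lambda$ has an isolated point in $\Lambda$; otherwise it is $\{\infty\}$.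
- $B$ has a base of $\lambda$ clopen sets: the points of $Q$, the sets $\{\alpha\}\cup\bar a_\alpha\setminus F$, and the complements of finite unions of such sets; the last are a base at $\infty$ because every compact subset of $Q\cup\Lambda$ is covered by finitely many sets of the first two kinds. So $B$ is zero-dimensional of weight at most $\lambda$. The subspace $B\setminus Q$ has $\lambda$ isolated points, so the weight is exactly $\lambda$.

**Definition of $L$.** $L\subseteq B\times[0,1]^\Lambda$ consists of the following points:

- $(q,x)$ with $q=(\xi,s)\in Q$, $x_\alpha=0$ for $\alpha\notin A_q$, $x_\alpha\in\{p_s,r_s\}$ for $\alpha\in A_q$, and $\alpha\mapsto f_\alpha(|s|)$ injective on $\{\alpha\in A_q:x_\alpha=r_s\}$;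
- $(\alpha,x)$ with $\alpha\in\Lambda$, $x_{\alpha'}=0$ for $\alpha'\ne\alpha$, and $x_\alpha\in[0,1]$ arbitrary;
- $(\infty,0)$.

**Definition of $K$.** $K\subseteq B\times(2^\omega)^\Lambda$ is defined in the same way, with $2^\omega,\bar0,\tilde p_s,\tilde r_s$ in place of $[0,1],0,p_s,r_s$.

For example, let $q=(\xi,\emptyset)$, so $p_s=0$, $r_s=1$. If all the numbers $f_\alpha(0)$, $\alpha\in A_q$, are equal, at most one coordinate of $x$ can be $1$. If they are pairwise distinct, the fiber of $L$ over $q$ is the whole cube $\{0,1\}^{A_q}$.

**Proposition 1.** $K$ and $L$ are compact, $K$ is zero-dimensional, $\mathrm{id}\times\theta^\Lambda$ maps $K$ continuously onto $L$, and both spaces have weight $\lambda$.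

*Proof.* *Compactness.* We show that $L$ is closed in $B\times[0,1]^\Lambda$. Let $(b_\iota,x_\iota)\to(b,x)$ be a convergent net with terms in $L$. If $b=q=(\xi,s)\in Q$, then eventually $b_\iota=q$. The conditions on the fiber over $q$ are closed: $x_\alpha=0$ for $\alpha\notin A_q$; $x_\alpha\in\{p_s,r_s\}$ for $\alpha\in A_q$; and for distinct $\alpha,\alpha'\in A_q$ with $f_\alpha(|s|)=f_{\alpha'}(|s|)$, not both $x_\alpha=r_s$ and $x_{\alpha'}=r_s$. So $(q,x)\in L$. If $b\in\Lambda\cup\{\infty\}$ and $\alpha\in\Lambda$, $\alpha\ne b$, then $b$ is not in the clopen set $\{\alpha\}\cup\bar a_\alpha$, so eventually $b_\iota$ is not in it. Over such $b_\iota$ the coordinate $x_\alpha$ is $0$ by definition, so $(x_\iota)_\alpha=0$ eventually and $x_\alpha=0$. Hence $(b,x)\in L$. The argument for $K$ is the same.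

*The map.* Since $p_s<r_s$ and $\tilde p_s\ne\tilde r_s$, the map $\theta$ is a bijection $\{\tilde p_s,\tilde r_s\}\to\{p_s,r_s\}$, so over each $q$ the fiber of $K$ is mapped onto the fiber of $L$. Over $\alpha$ use that $\theta$ is onto, over $\infty$ there is nothing to do.

*Weights.* $B\times(2^\omega)^\Lambda$ is zero-dimensional, and both products have weight $\lambda$. So $K$ is zero-dimensional and both weights are at most $\lambda$. Both spaces project onto $B$ (over $q$ take $x_\alpha=p_s$, resp. $\tilde p_s$, for all $\alpha\in A_q$), which has weight $\lambda$. $\square$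

## Fragmenting $K$ one binary digit at a time

Lower semi-continuous fragmenting metrics will be assembled from countably many families of functions.

**Definition.** A family $\Delta$ of continuous functions $X\to[0,1]$ on a compact space $X$ is *good* if for every $\varepsilon>0$ and every non-empty $C\subseteq X$ there is an open $U$ with $U\cap C\ne\emptyset$ and $|\psi(u)-\psi(v)|\le\varepsilon$ for all $\psi\in\Delta$ and $u,v\in U\cap C$.

Any finite family is good, by continuity. The family of all coordinate functions on $2^{\omega_1}$ is not good: take $C=2^{\omega_1}$ and $\varepsilon=\frac12$.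

**Lemma 2.** If $\Delta_{(0)},\Delta_{(1)},\ldots$ are good families on $X$ which together separate the points of $X$, then $X$ is RN.

*Proof.* Put $d(u,v)=\sup_k2^{-k}\sup_{\psi\in\Delta_{(k)}}|\psi(u)-\psi(v)|$, with $\sup\emptyset=0$. This is a supremum of continuous pseudometrics bounded by $1$, so it is a pseudometric and it is lower semi-continuous; since points are separated, it is a metric. Let $\varepsilon>0$ and $C\neq\emptyset$. Choose $N$ with $2^{-N}<\varepsilon$. Put $C_0=C$ and, for $k=0,\ldots,N$, use that $\Delta_{(k)}$ is good to find an open $U_k$ with $C_{k+1}:=U_k\cap C_k\ne\emptyset$ on which all $\psi\in\Delta_{(k)}$ vary by at most $\varepsilon/2$. Let $U=U_0\cap\cdots\cap U_N$. For $u,v\in U\cap C=C_{N+1}$ the terms with $k\le N$ are at most $\varepsilon/2$, and those with $k>N$ are at most $2^{-N-1}<\varepsilon/2$. So $\mathrm{diam}_d(U\cap C)\le\varepsilon/2<\varepsilon$. $\square$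

**Proposition 3.** $K$ is RN.

*Proof.* **Step 1: the families.** Let $\Gamma^*$ be the family of characteristic functions of preimages of clopen subsets of $B$, and for $m,l\in\omega$ let
$$\Gamma^{m,l}=\bigl\{(b,x)\mapsto x_\alpha(m)\ :\ \alpha\in\Lambda,\ f_\alpha(m)\le l\bigr\}.$$
These are countably many families of continuous $\{0,1\}$-valued functions. They separate points: points over different $b$ are separated by $\Gamma^*$ as $B$ is zero-dimensional, and if $x_\alpha(m)\ne x'_\alpha(m)$, use $\Gamma^{m,f_\alpha(m)}$.

**Step 2: reduction to one fiber.** Given a non-empty $C\subseteq K$, its projection to the scattered space $B$ has an isolated point $b_0$, so there is an open set meeting $C$ exactly in the points of $C$ over $b_0$. On that set all functions of $\Gamma^*$ are constant; so $\Gamma^*$ is good. And to see that $\Gamma^{m,l}$ is good we may assume that all of $C$ lies over one point $b_0$.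

**Step 3: $\Gamma^{m,l}$ is good.** If $b_0=\infty$, then $C$ is a single point. If $b_0=\alpha$, only the coordinate $x_\alpha$ varies; fix a value of $x_\alpha(m)$ attained on $C$, which is an open condition.

Let $b_0=q=(\xi,s)$ and $i=|s|$. For $\alpha\notin A_q$ the coordinate $x_\alpha$ is constantly $\bar0$. If $m<i$, then also for $\alpha\in A_q$ the digit $x_\alpha(m)=s(m)$ is constant, because $\tilde p_s$ and $\tilde r_s$ both extend $s$. So let $m\ge i$. For $\alpha\in A_q$ we now have $x_\alpha(m)=1$ if and only if $x_\alpha=\tilde r_s$. For $(q,x)\in C$ put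
$$S(x)=\{\alpha\in A_q:f_\alpha(m)\le l,\ x_\alpha=\tilde r_s\}.$$
By the definition of $K$, $\alpha\mapsto f_\alpha(i)$ is injective on $S(x)$, and its values satisfy $f_\alpha(i)\le f_\alpha(m)\le l$ since $f_\alpha$ is nondecreasing. Hence $|S(x)|\le l+1$. Choose $(q,x^*)\in C$ with $|S(x^*)|$ maximal, and let $U$ be the open set of all $(b,x)$ with $x_\alpha(m)=1$ for every $\alpha\in S(x^*)$. Every point of $U\cap C$ has $S(x)\supseteq S(x^*)$, so $S(x)=S(x^*)$ by maximality. Thus every function in $\Gamma^{m,l}$ is constant on $U\cap C$.

Lemma 2 finishes the proof. $\square$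

Note where the Cantor set was used: digit $m$ cannot see the difference between $\tilde p_s$ and $\tilde r_s$ when $|s|>m$, so only levels $i\le m$ matter, and for those $f_\alpha(m)$ bounds $f_\alpha(i)$.

## Condition $(\star)$ and a Cantor cube in a fiber of $L$

Consider the following condition on the data.

> $(\star)$ Whenever $\Lambda=\bigcup_{j\in\omega}\Lambda_j$ and $F^i_\alpha\subseteq a_\alpha$ are finite $(\alpha\in\Lambda,\ i\in\omega)$, there are $i,j\in\omega$ and $\xi\in\Xi$ such that $\{f_\alpha(i):\alpha\in\Lambda_j,\ \xi\in a_\alpha\setminus F^i_\alpha\}$ is infinite.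

**Proposition 4.** If $(\star)$ holds, $L$ is not RN.

*Proof.* Suppose that a lower semi-continuous metric $d$ fragments $L$. For $t\in[0,1]$ let $e^t_\alpha=(\alpha,x)\in L$ with $x_\alpha=t$ and all other coordinates $0$.

**Step 1: sort the intervals by length.** Since $d(e^0_\alpha,e^1_\alpha)>0$, there is a least $j$ with $d(e^0_\alpha,e^1_\alpha)>1/(j+1)$; let $\Lambda_j$ be the set of $\alpha$ for which the least one is $j$. The $\Lambda_j$ partition $\Lambda$.

**Step 2: a long dyadic piece at each level.** Fix $\alpha\in\Lambda_j$ and $i\in\omega$. The $2^i$ intervals $[p_s,r_s]$, $s\in2^i$, form a chain from $0$ to $1$, so by the triangle inequality there is $s=s_\alpha(i)\in2^i$ with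
$$d(e_\alpha^{p_s},e_\alpha^{r_s})>c:=\frac{2^{-i}}{j+1}.$$

**Step 3: the distance survives at nearby isolated points.** We find a finite $F^i_\alpha\subseteq a_\alpha$ such that for every $\xi\in a_\alpha\setminus F^i_\alpha$ and $q=(\xi,s)$ with $s=s_\alpha(i)$:
$$\alpha\in A_q,\quad\text{and}\quad d((q,x),(q,x'))>c\ \text{ whenever }(q,x),(q,x')\in L,\ x_\alpha=p_s,\ x'_\alpha=r_s.\tag{1}$$
By lower semi-continuity there are open $V\ni e_\alpha^{p_s}$ and $V'\ni e_\alpha^{r_s}$ with $d>c$ on $V\times V'$. A basic neighborhood of $e^t_\alpha$ restricts $b$ to $\{\alpha\}\cup\bar a_\alpha\setminus F$ with $F$ finite, $x_\alpha$ to a neighborhood of $t$, and finitely many $x_{\alpha'}$, $\alpha'\ne\alpha$, to neighborhoods of $0$. For each of these finitely many $\alpha'$, the coordinate $x_{\alpha'}$ is $0$ over $\bar a_\alpha\setminus\bar a_{\alpha'}$, and $\bar a_\alpha\cap\bar a_{\alpha'}$ is finite. So for all but finitely many $q\in\bar a_\alpha$, every $(q,x)\in L$ with $x_\alpha=p_s$ lies in $V$ and every $(q,x)\in L$ with $x_\alpha=r_s$ lies in $V'$. Let $F^i_\alpha$ contain the first coordinates of the finitely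 many exceptional $q$, and the finitely many $\xi\in a_\alpha$ with $\rho_\alpha(\xi)<i$; for the other $\xi\in a_\alpha$ we have $(\xi,s)\in\bar a_\alpha$.

**Step 4: the cube.** Apply $(\star)$ to get $i,j,\xi$. There are infinitely many $\alpha\in\Lambda_j$ with $\xi\in a_\alpha\setminus F^i_\alpha$ and pairwise distinct $f_\alpha(i)$. As $2^i$ is finite, we find $s\in2^i$ and $\alpha_n$ $(n\in\omega)$ among them with $s_{\alpha_n}(i)=s$ for all $n$. Let $q=(\xi,s)$; by (1) all $\alpha_n$ are in $A_q$. Let $C$ be the set of all $(q,x)$ with $x_{\alpha_n}\in\{p_s,r_s\}$ arbitrary, $x_\alpha=p_s$ for the other $\alpha\in A_q$, and $x_\alpha=0$ for $\alpha\notin A_q$. Since $|s|=i$ and the $f_{\alpha_n}(i)$ are distinct, the injectivity condition holds and $C\subseteq L$. A non-empty relatively open subset of $C$ leaves all but finitely many of the coordinates $\alpha_n$ free, so it contains two points that differ at some coordinate $\alpha_n$; by (1) their distance exceeds $2^{-i}/(j+1)$. So no non-empty relatively open subset of $C$ has $d$-diameter less than $2^{-i}/(j+1)$, and $d$ does not fragment $L$: a contradiction.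 $\square$

## Bounded functions and countable $\Xi$: where $(\star)$ fails

What remains is combinatorics: find data with $(\star)$ of size $\lambda$. Let us first restate the failure of $(\star)$. *It fails if and only if there are a partition $\Lambda=\bigcup_j\Lambda_j$ and functions $H_{i,j}:\Xi\to\omega$ such that for all $i,j$ and $\alpha\in\Lambda_j$*
$$f_\alpha(i)\le H_{i,j}(\xi)\quad\text{for all but finitely many }\xi\in a_\alpha.\tag{2}$$
Given a failure, make the $\Lambda_j$ disjoint by shrinking them (finite sets stay finite) and let $H_{i,j}(\xi)$ be the maximum of the finite set in $(\star)$, or $0$ if it is empty. Conversely, let $F^i_\alpha$ consist of the exceptions in (2); then the set in $(\star)$ is contained in $\{0,\ldots,H_{i,j}(\xi)\}$. So we play against an adversary who cuts $\Lambda$ into countably many pieces and tries to bound $f_\alpha(i)$ by a function of $\xi$ along $a_\alpha$, modulo finite. Two easy wins for the adversary tell us what is needed.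

*If $\{f_\alpha:\alpha\in\Lambda\}$ is $\le^*$-bounded, $(\star)$ fails.* Let $g$ be a bound and $g_0,g_1,\ldots$ the countably many functions differing from $g$ at finitely many places. Each $f_\alpha$ is everywhere below some $g_j$. Let $\Lambda_j=\{\alpha:f_\alpha\le g_j\}$ and $F^i_\alpha=\emptyset$: the set in $(\star)$ is contained in $\{0,\ldots,g_j(i)\}$. So we need at least $\mathfrak b$ functions, in agreement with Avilés' bound.

*If some $e:\Xi\to\omega$ is finite-to-one on every $a_\alpha$, $(\star)$ fails.* Put $F^i_\alpha=\{\xi\in a_\alpha:e(\xi)\le f_\alpha(i)\}$, a finite set, and $\Lambda_j=\Lambda$. If $\xi\in a_\alpha\setminus F^i_\alpha$, then $f_\alpha(i)<e(\xi)$, so the set in $(\star)$ is finite.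

The second win stops the first construction that comes to mind: take a countable dense set $\{r_\xi:\xi\in\Xi\}\subseteq2^\omega$, many points $y_\alpha$, and let $a_\alpha$ index a sequence of points $r_\xi$ converging to $y_\alpha$. This gives almost disjoint sets. But $\Xi$ is countable, an injection $e:\Xi\to\omega$ exists, and $(\star)$ fails however the $y_\alpha$ and $f_\alpha$ are chosen.

So let $R=\{r_\xi:\xi\in\Xi\}$ be uncountable, and look at the adversary's function $H=H_{i,j}$. It splits $R$ into the increasing union of $R_n=\{r_\xi:H(\xi)\le n\}$, an arbitrary splitting. To beat it we want a point $y_\alpha$ with $\alpha\in\Lambda_j$, $f_\alpha(i)>n$, and infinitely many $\xi\in a_\alpha$ with $r_\xi\in R_n$; this contradicts (2). Suppose first that $R$ is non-meager. Then some $R_n$ is dense in some $[t]$, and points $y\in[t]$ are approached by $R_n$ along every level: for each $k\ge|t|$ there is $r\in R_n$ with $\Delta(r,y)=k$. This is how $\mathrm{non}(\mathcal M)$ enters, and it supports the original guess. If, however, $\mathrm{non}(\mathcal M)>\aleph_1$ and $|R|=\aleph_1$, then $R$ is meager, hence contained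 in an increasing union of closed nowhere dense sets $Z_n$, and the adversary may use $R_n=R\cap Z_n$. No $R_n$ is dense in any $[t]$, and the argument stops exactly here.

The way past this point is to notice that density in an open set is more than we need. We need only that $R_n$ contains, for almost every $k$, a point branching off from $y$ at level $k$. If $\overline{R_n}$ has positive measure, this holds at every *Lebesgue density point* $y$ of $\overline{R_n}$, even if $\overline{R_n}$ is nowhere dense: near $y$ the set $\overline{R_n}$ fills more than half of $[y{\restriction}k]$, so it cannot miss the half that $y$ does not choose.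

## Siblings of a branch: density points for measure, dense pieces for category

For $y\in2^\omega$ and $k\in\omega$ let
$$S_k(y)=[(y{\restriction}k)^\frown(1-y(k))]=\{r\in2^\omega:\Delta(r,y)=k\},$$
the *sibling* of $y$ at level $k$. For example, $S_0(\bar0)=[1]$ and $S_1(\bar0)=[01]$. Fix $\mathcal I\in\{\mathcal M,\mathcal N\}$, $\nu=\mathrm{non}(\mathcal I)$ and $\lambda=\max\{\mathfrak b,\mathrm{cof}([\nu]^\omega)\}$. Countable sets are in $\mathcal I$, so $\nu\ge\omega_1$. Also $\nu\le\mathrm{cof}([\nu]^\omega)\le\lambda\le\mathfrak c$, because $\mathfrak b\le\mathfrak c$ and $|[\nu]^\omega|\le\mathfrak c^\omega=\mathfrak c$.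

**Definition (large, full).** Let $J$ be a basic clopen set. A set $A\subseteq2^\omega$ is *large in $J$* if $\mu^*(A\cap J)>\frac12\mu(J)$ (case $\mathcal N$), respectively if $A\cap J'\notin\mathcal M$ for every non-empty clopen $J'\subseteq J$ (case $\mathcal M$). A set $R\subseteq 2^\omega$ is *full* if $\mu^*(R)=1$ (case $\mathcal N$), respectively if $R\cap J\notin\mathcal M$ for every non-empty clopen $J$ (case $\mathcal M$).

For instance, $2^\omega$ is full and $J$ is large in $J$. In case $\mathcal N$, $[00]$ is not large in $[0]$, having exactly half of its measure.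

From measure theory we recall: every $A\subseteq2^\omega$ has a Borel *hull* $H\supseteq A$ with $\mu(H)=\mu^*(A)$. Then $\mu^*(A\cap J)=\mu(H\cap J)$ for every Borel $J$: otherwise some Borel $H'\supseteq A\cap J$ has $\mu(H')<\mu(H\cap J)$, and $(H\setminus J)\cup(H'\cap J)$ would be a Borel cover of $A$ of measure less than $\mu(H)$. Outer measure is continuous along increasing unions $A=\bigcup_nA_n$: with hulls $H_n$ of $A_n$, the sets $G_n=\bigcap_{m\ge n}H_m$ increase, contain $A_n$ and have measure $\mu^*(A_n)$, so $\mu^*(A)\le\mu(\bigcup_nG_n)=\lim_n\mu^*(A_n)$. Finally, by the Lebesgue density theorem, for Borel $Z$ almost every $y\in Z$ satisfies $\mu(Z\cap[y{\restriction}k])/\mu([y{\restriction}k])\to1$.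

**Lemma 5.**

1. There is a full set of size $\nu$.
2. There are $\lambda$ pairwise disjoint subsets of $2^\omega$ of size $\nu$, none of them in $\mathcal I$.
3. If $A=\bigcup_{j\in\omega}A_j\notin\mathcal I$, then some $A_j$ is large in some basic clopen $J$.
4. Let $R=\bigcup_nR_n$ be full, $R_n\subseteq R_{n+1}$, and let $J$ be basic clopen. There is $n$ such that **for every** $A$ large in $J$ there is $y\in A$ such that $R_n\cap S_k(y)\neq\emptyset$ for all but finitely many $k$.

In (4), the order of quantifiers matters: $n$ depends on $J$ and the splitting, but not on $A$.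

*Proof of (1).* We spread a set $A\notin\mathcal I$ with $|A|=\nu$ evenly over $2^\omega$. Let $E\subset2^\omega$ be the countable group of finitely supported sequences (addition is coordinatewise modulo $2$), and let $R=A+E$. Then $|R|=\nu$, $R\notin\mathcal I$, and $R+e=R$ for $e\in E$.

Case $\mathcal N$. Let $G$ be a Borel hull of $R$. For $e\in E$ we have $R=R+e\subseteq G+e$, so $G'=\bigcap_{e\in E}(G+e)\supseteq R$. This is a Borel set invariant under finite changes, of positive measure because $\mu^*(R)>0$; by the 0–1 law $\mu(G')=1$. So $\mu^*(R)=\mu(G)\ge\mu(G')=1$.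

Case $\mathcal M$. Let $W$ be the union of the basic clopen sets in which $R$ is meager. As there are countably many of them, $R\cap W$ is meager. If $W\ne\emptyset$, then $W\supseteq[t]$ for some $t$ and $R\cap[t]$ is meager. Translating by the elements of $E$ supported in $|t|$ and using $R+e=R$, $R$ is meager in each $[t']$ with $|t'|=|t|$, so $R$ is meager, a contradiction. Hence $W=\emptyset$, and $R$ is full, since every non-empty clopen set contains a basic clopen one.

*Proof of (2).* If $\nu<\mathfrak c$, let $A\notin\mathcal I$ have size $\nu$. The subgroup $\langle A\rangle$ has size $\nu<\mathfrak c$, so it has $\mathfrak c$ cosets. The translates $A+z$, with one $z$ from each coset, lie in different cosets, so they are pairwise disjoint; they are not in $\mathcal I$ by translation invariance. As $\lambda\le\mathfrak c$, there are enough of them. If $\nu=\mathfrak c$, then $\lambda=\mathfrak c$. Enumerate the Borel sets in $\mathcal I$ as $(C_\eta)_{\eta<\mathfrak c}$. The complement of each $C_\eta$ contains a perfect set, so it has size $\mathfrak c$, and by recursion along a well-order of $\mathfrak c\times\mathfrak c$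 of type $\mathfrak c$ we can choose pairwise distinct $y_{\tau,\eta}\notin C_\eta$ $(\tau,\eta<\mathfrak c)$. For each $\tau$ the set $\{y_{\tau,\eta}:\eta<\mathfrak c\}$ has size $\mathfrak c=\nu$ and is contained in no $C_\eta$, so it is not in $\mathcal I$.

*Proof of (3).* Some $A_j\notin\mathcal I$. Case $\mathcal N$: a Borel hull $H$ of $A_j$ has positive measure, so it has a density point, and some basic clopen $J$ satisfies $\mu^*(A_j\cap J)=\mu(H\cap J)>\frac12\mu(J)$. Case $\mathcal M$: let $W$ be the union of the basic clopen sets in which $A_j$ is meager; $A_j\cap W$ is meager. If $W$ were dense, $A_j\setminus W$ would be nowhere dense and $A_j$ meager. So there is a basic clopen $J\subseteq2^\omega\setminus\overline W$. If $J'\subseteq J$ is non-empty clopen, it contains a basic clopen set, which is not contained in $W$; so $A_j\cap J'\notin\mathcal M$.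

*Proof of (4), case $\mathcal N$.* Since $\mu^*(R)=1$, $2^\omega$ is a hull of $R$ and $\mu^*(R\cap J)=\mu(J)$. By continuity of outer measure there is $n$ with $\mu^*(R_n\cap J)>\frac12\mu(J)$. Let $Z=\overline{R_n}\cap J$, and let $D\subseteq Z$ be the set of density points of $Z$ in $Z$. Then $\mu(D)=\mu(Z)>\frac12\mu(J)$. Let $A$ be large in $J$. If $A\cap D=\emptyset$, then $A\cap J\subseteq J\setminus D$ has outer measure less than $\frac12\mu(J)$, a contradiction. So pick $y\in A\cap D$. For all large $k$, $\mu(Z\cap[y{\restriction}k])>\frac12\mu([y{\restriction}k])$. As $[y{\restriction}k]$ is the disjoint union of $[y{\restriction}(k+1)]$ and $S_k(y)$, each of half its measure, $Z$ meets $S_k(y)$. Since $S_k(y)$ is open and $Z\subseteq\overline{R_n}$, $R_n$ meets $S_k(y)$.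

*Proof of (4), case $\mathcal M$.* As $R\cap J\notin\mathcal M$, some $R_n\cap J$ is not nowhere dense, so $R_n$ is dense in some basic clopen $[t']\subseteq J$. If $A$ is large in $J$, then $A\cap[t']\ne\emptyset$; pick $y$ in it. For $k\ge|t'|$ the open set $S_k(y)\subseteq[t']$ meets $R_n$. $\square$

## Convergent sequences indexed by $\mathcal D\times\mathfrak b\times\mathfrak b\times\nu$

Lemma 5(4) produces points of $R_n$ near $y$, but $R_n$ is chosen by the adversary, whereas $a_\alpha$ must be countable and fixed in advance. Three kinds of parameters take care of this. A countable set $d$ from a cofinal family will contain a dense part of $R_n$. A function $h_\beta$ from an unbounded family will tell how far to search through $d$ at each level, so that $a_\alpha$ still converges to $y_\alpha$. A function $h_\gamma$ from the same family will serve as $f_\alpha$. Every combination of the three gets its own set of points $y$ not in $\mathcal I$.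

**The data.** Fix:

- a full set $R=\{r_\xi:\xi\in\Xi\}$, injectively indexed, with $|\Xi|=\nu$ (Lemma 5(1));
- a cofinal $\mathcal D\subseteq[\Xi]^\omega$ with $|\mathcal D|=\mathrm{cof}([\nu]^\omega)$, and injections $e_d:d\to\omega$ $(d\in\mathcal D)$;
- a $\le^*$-unbounded family $\{h_\beta:\beta<\mathfrak b\}$ of nondecreasing functions (replace each $h$ of any unbounded family by $n\mapsto\max_{k\le n}h(k)$);
- $T=\mathcal D\times\mathfrak b\times\mathfrak b$, which has size $\lambda$, and pairwise distinct points $y_{\tau,\eta}\in2^\omega$ $(\tau\in T,\eta<\nu)$ such that $\{y_{\tau,\eta}:\eta<\nu\}\notin\mathcal I$ for each $\tau\in T$ (Lemma 5(2)).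

Let $\Lambda=T\times\nu$; so $|\Lambda|=\lambda\ge|\Xi|$. For $\alpha=(d,\beta,\gamma,\eta)\in\Lambda$ write $y_\alpha=y_{(d,\beta,\gamma),\eta}$ and put
$$f_\alpha=h_\gamma,\qquad a_\alpha=\{\xi\in d:\ r_\xi\ne y_\alpha,\ e_d(\xi)\le h_\beta(\Delta(r_\xi,y_\alpha))\}.$$

*These are data as required.* Each $a_\alpha\subseteq d$ is countable. If $\xi\in a_\alpha$ and $\Delta(r_\xi,y_\alpha)\le k$, then $e_d(\xi)\le h_\beta(k)$ since $h_\beta$ is nondecreasing; as $e_d$ is injective, there are only finitely many such $\xi$ for each $k$. Now let $\alpha\ne\alpha'$ and $k_0=\Delta(y_\alpha,y_{\alpha'})$. No $\xi$ satisfies both $\Delta(r_\xi,y_\alpha)>k_0$ and $\Delta(r_\xi,y_{\alpha'})>k_0$, for then $y_\alpha(k_0)=r_\xi(k_0)=y_{\alpha'}(k_0)$. So each $\xi\in a_\alpha\cap a_{\alpha'}$ is one of the finitely many with $\Delta(r_\xi,y_\alpha)\le k_0$ or one of the finitely many with $\Delta(r_\xi,y_{\alpha'})\le k_0$, and $a_\alpha\cap a_{\alpha'}$ is finite.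

**Proposition 6.** These data satisfy $(\star)$.

*Proof.* Let $\Lambda=\bigcup_j\Lambda_j$ and finite sets $F^i_\alpha\subseteq a_\alpha$ be given. Steps 1–4 freeze the countably-valued parameters one after another; Step 5 beats the adversary.

**Step 1: freeze a piece and a clopen set for each $\tau$.** For $\tau\in T$ the set $\{y_{\tau,\eta}:\eta<\nu\}\notin\mathcal I$ is the union over $j$ of the sets $\{y_{\tau,\eta}:(\tau,\eta)\in\Lambda_j\}$. By Lemma 5(3) there are $j(\tau)\in\omega$ and a basic clopen $J(\tau)$ such that
$$A_\tau=\{y_{\tau,\eta}:(\tau,\eta)\in\Lambda_{j(\tau)}\}\ \text{ is large in }J(\tau).$$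

**Step 2: keep $h_\gamma(i)$ unbounded.** For each $(d,\beta)$ we find a triple $\sigma(d,\beta)=(i,j,J)$ such that
$$\{h_\gamma(i):\gamma<\mathfrak b,\ j(d,\beta,\gamma)=j,\ J(d,\beta,\gamma)=J\}\ \text{ is infinite.}$$
Suppose there is none. Then for each of the countably many pairs $(j,J)$ all these sets, $i\in\omega$, are finite, so there is $g_{j,J}\in\omega^\omega$ with $h_\gamma\le g_{j,J}$ everywhere whenever $(j,J)$ is the pair of $(d,\beta,\gamma)$. A function $g$ with $g_{j,J}\le^*g$ for all $(j,J)$ would satisfy $h_\gamma\le^*g$ for all $\gamma<\mathfrak b$, contradicting unboundedness.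

**Step 3: keep the $h_\beta$ unbounded.** A countable union of $\le^*$-bounded families is $\le^*$-bounded. There are countably many triples, so for each $d\in\mathcal D$ there is a triple $\sigma(d)$ such that $\{h_\beta:\sigma(d,\beta)=\sigma(d)\}$ is $\le^*$-unbounded.

**Step 4: keep the $d$'s cofinal.** There is a triple $(i,j,J)$ such that $\mathcal D'=\{d\in\mathcal D:\sigma(d)=(i,j,J)\}$ is cofinal in $[\Xi]^\omega$. Otherwise for each of the countably many triples $\sigma$ choose $c_\sigma\in[\Xi]^\omega$ not contained in any $d\in\mathcal D$ with $\sigma(d)=\sigma$. The countable set $\bigcup_\sigma c_\sigma$ is contained in no $d\in\mathcal D$, a contradiction.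

**Step 5: the contradiction.** Fix this $(i,j,J)$; we show that these $i$ and $j$ work in $(\star)$ for some $\xi$. Suppose that for every $\xi\in\Xi$ the set $\{f_\alpha(i):\alpha\in\Lambda_j,\ \xi\in a_\alpha\setminus F^i_\alpha\}$ is finite. Let $H(\xi)$ be its maximum ($0$ if it is empty), $\Xi_n=\{\xi:H(\xi)\le n\}$ and $R_n=\{r_\xi:\xi\in\Xi_n\}$. The $R_n$ increase to the full set $R$. Now choose, in this order:

- $n$ from Lemma 5(4) for $(R_n)_n$ and $J$;
- a countable $X\subseteq\Xi_n$ with $\{r_\xi:\xi\in X\}$ dense in $R_n$, and $d\in\mathcal D'$ with $X\subseteq d$;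
- the function $m\in\omega^\omega$ that measures how late points of $X$ appear in the enumeration $e_d$:
$$m(k)=\max\bigl\{\min\{e_d(\xi):\xi\in X,\ r_\xi\in[u]\}:\ u\in2^{k+1},\ [u]\cap\{r_\xi:\xi\in X\}\ne\emptyset\bigr\},\quad\max\emptyset=0;$$
- $\beta<\mathfrak b$ with $\sigma(d,\beta)=(i,j,J)$ and $h_\beta\not\le^*m$, which exists by Step 3 since $\sigma(d)=(i,j,J)$;
- $\gamma<\mathfrak b$ with $j(d,\beta,\gamma)=j$, $J(d,\beta,\gamma)=J$ and $h_\gamma(i)>n$, which exists by Step 2.

Let $\tau=(d,\beta,\gamma)$. By Step 1, $A_\tau$ is large in $J$, so by the choice of $n$ there is $y=y_{\tau,\eta}\in A_\tau$ with $\alpha=(\tau,\eta)\in\Lambda_j$ such that $R_n\cap S_k(y)\ne\emptyset$ for all but finitely many $k$. For these $k$, since $S_k(y)$ is open and $\{r_\xi:\xi\in X\}$ is dense in $R_n$, some $r_\xi$ with $\xi\in X$ is in $S_k(y)$. Since $h_\beta\not\le^*m$, infinitely many of these $k$ satisfy $m(k)\le h_\beta(k)$. For each such $k$, $S_k(y)=[u]$ with $u=(y{\restriction}k)^\frown(1-y(k))\in2^{k+1}$, so by the definition of $m(k)$ there is $\xi_k\in X$ with $r_{\xi_k}\in S_k(y)$ and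
$$e_d(\xi_k)\le m(k)\le h_\beta(k)=h_\beta(\Delta(r_{\xi_k},y)).$$
As $\xi_k\in X\subseteq d$ and $r_{\xi_k}\ne y$, this says $\xi_k\in a_\alpha$. The $\xi_k$ are distinct for distinct $k$, because $\Delta(r_{\xi_k},y)=k$. Since $F^i_\alpha$ is finite, some $\xi_k\in a_\alpha\setminus F^i_\alpha$. As $\alpha\in\Lambda_j$, we get $H(\xi_k)\ge f_\alpha(i)=h_\gamma(i)>n$. But $\xi_k\in X\subseteq\Xi_n$ means $H(\xi_k)\le n$: a contradiction. $\square$

*Proof of Theorem A.* Build $K$ and $L$ from the data of this section. By Proposition 1 they are compact of weight $\lambda$, $K$ is zero-dimensional and $L$ is a continuous image of $K$. $K$ is RN by Proposition 3, and $L$ is not RN by Propositions 6 and 4. $\square$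

## The random model: $\mathfrak b=\mathrm{non}(\mathcal N)=\aleph_1<\mathrm{non}(\mathcal M)$

*Proof of Corollary B.* If $\mathfrak b=\mathrm{non}(\mathcal N)=\aleph_1$, Theorem A with $\mathcal I=\mathcal N$ has $\nu=\aleph_1$ and $\lambda=\max\{\aleph_1,\mathrm{cof}([\aleph_1]^\omega)\}=\aleph_1$. This is the first assertion.

For the second, let $V\models\mathrm{GCH}$ and let $\kappa\ge\aleph_2$ be a cardinal with $\kappa^\omega=\kappa$. There are arbitrarily large ones, for instance $2^\chi$ with $\chi\ge\aleph_1$. Let $G$ be generic over $V$ for the measure algebra of $2^{\kappa\times\omega}$, adding random reals $\langle c_\xi:\xi<\kappa\rangle$; for $S\subseteq\kappa$, $G{\restriction}S$ is the restriction of $G$ to the coordinates in $S\times\omega$. We recall the standard facts (see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, and Kunen, *Random and Cohen reals*):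

- the forcing is ccc, so cardinals are preserved, and it is $\omega^\omega$-bounding: every $f\in\omega^\omega\cap V[G]$ is bounded by some $g\in\omega^\omega\cap V$;
- every real of $V[G]$, in particular every Borel code, lies in $V[G{\restriction}S]$ for some countable $S\subseteq\kappa$ in $V$;
- for $\xi\notin S$, $c_\xi$ is random over $V[G{\restriction}S]$: it lies in no Borel null set coded there.

In $V[G]$ we compute four cardinals.

**Step 1: $\mathfrak b=\aleph_1$.** By $\omega^\omega$-bounding, $\omega^\omega\cap V$ is a dominating family, so it is $\le^*$-unbounded. By CH in $V$ it has size $\aleph_1$.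

**Step 2: $\mathrm{non}(\mathcal N)=\aleph_1$.** A Borel null set is coded in some $V[G{\restriction}S]$ with $S$ countable, so it misses $c_\xi$ for $\xi\in\omega_1\setminus S\ne\emptyset$. Hence $\{c_\xi:\xi<\omega_1\}$ is not null.

**Step 3: $\mathrm{cov}(\mathcal N)\ge\kappa$.** Consider fewer than $\kappa$ Borel null sets $N_\iota$, coded in $V[G{\restriction}S_\iota]$ with $S_\iota$ countable. Then $\bigcup_\iota S_\iota$ has size less than $\kappa$, and for $\xi$ outside it, $c_\xi$ lies in no $N_\iota$. Since every null set is contained in a Borel null set, fewer than $\kappa$ null sets do not cover $2^\omega$.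

**Step 4: $\mathrm{non}(\mathcal M)\ge\mathrm{cov}(\mathcal N)\ge\kappa$ (Rothberger).** Let $N$ be a comeager null set and $Y$ a non-meager set. For each $z\in2^\omega$ the set $z+N$ is comeager, so it meets $Y$, and $z\in Y+N$. Thus $2^\omega=\bigcup_{y\in Y}(y+N)$ is covered by $|Y|$ null sets, and $|Y|\ge\mathrm{cov}(\mathcal N)$.

So in $V[G]$ there is an RN compact space of weight $\aleph_1$ with a non-RN continuous image, while $\mathrm{non}(\mathcal M)\ge\kappa>\aleph_1$. $\square$

## Bounds for the least weight $\mathfrak w$

Let $\mathfrak w$ be the least weight of an RN compact space with a non-RN continuous image; by Theorem A it exists.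

> **Theorem C (ZFC).**
> $$\mathfrak b\ \le\ \mathfrak w\ \le\ \min\Bigl\{\mathrm{cof}([\mathrm{non}(\mathcal M)]^\omega),\ \max\{\mathfrak b,\mathrm{cof}([\mathrm{non}(\mathcal N)]^\omega)\}\Bigr\}.$$
> Every cardinal $\ge\mathfrak w$ is the weight of an RN compact space with a non-RN continuous image. Consequently:
>
> - $\mathrm{non}(\mathcal M)=\aleph_1$ implies $\mathfrak w=\aleph_1$. (So $\diamondsuit(\mathrm{non}(\mathcal M))$ can be weakened to its consequence $\mathrm{non}(\mathcal M)=\aleph_1$.)
> - $\max\{\mathfrak b,\mathrm{non}(\mathcal N)\}=\aleph_1$ implies $\mathfrak w=\aleph_1$, and this is consistent with $\mathrm{non}(\mathcal M)$ arbitrarily large.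
> - If $\mathfrak b<\aleph_\omega$ and $\min\{\mathrm{non}(\mathcal M),\mathrm{non}(\mathcal N)\}\le\mathfrak b$, then $\mathfrak w=\mathfrak b$, so Avilés' bound is sharp and the possible weights are exactly the cardinals $\ge\mathfrak b$.

*Proof.* **Step 1: the bounds.** The lower bound is Avilés' theorem. The upper bounds are Theorem A for $\mathcal N$ and for $\mathcal M$; in the latter case $\mathfrak b\le\mathrm{non}(\mathcal M)\le\mathrm{cof}([\mathrm{non}(\mathcal M)]^\omega)$, so the maximum in $\lambda$ is $\mathrm{cof}([\mathrm{non}(\mathcal M)]^\omega)$.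

**Step 2: larger weights.** Let $\kappa\ge\mathfrak w$, let $K\to L$ be an example with $K$ of weight $\mathfrak w$, and let $D_\kappa$ be the one-point compactification of a discrete set of size $\kappa$, which has weight $\kappa$. Then $K\sqcup D_\kappa$ has weight $\kappa$ and maps continuously onto $L\sqcup D_\kappa$. The space $D_\kappa$ is scattered, so it is RN by the discrete metric. A finite disjoint sum of RN spaces is RN: replace the metrics by their minimum with $1$ and give points in different summands distance $1$. This is a metric, it is lower semi-continuous because the summands are clopen, and it fragments because every non-empty $C$ meets some summand in a non-empty set. So $K\sqcup D_\kappa$ is RN. A closed subspace of an RN space is RN, by restricting the metric; since $L$ is not RN, neither is $L\sqcup D_\kappa$.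

**Step 3: the consequences.** Recall $\mathrm{cof}([\aleph_n]^\omega)=\aleph_n$ for $1\le n<\omega$ and $\mathfrak b\ge\aleph_1$. If $\mathrm{non}(\mathcal M)=\aleph_1$, or if $\max\{\mathfrak b,\mathrm{non}(\mathcal N)\}=\aleph_1$, the upper bound is $\aleph_1$; the consistency statement is Corollary B. If $\mathfrak b<\aleph_\omega$ and $\mathrm{non}(\mathcal M)\le\mathfrak b$, then $\mathrm{non}(\mathcal M)=\aleph_n$ with $1\le n<\omega$ and $\mathfrak w\le\aleph_n\le\mathfrak b$. If instead $\mathrm{non}(\mathcal N)\le\mathfrak b$, then $\mathrm{cof}([\mathrm{non}(\mathcal N)]^\omega)=\mathrm{non}(\mathcal N)\le\mathfrak b$ and again $\mathfrak w\le\mathfrak b$. Together with the lower bound and Step 2 this is the last item. $\square$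

## $(\star)$ is exactly the obstruction for $L$

The condition $(\star)$ was extracted from one attempt to destroy fragmentability. For the spaces built here it is the only way.

> **Theorem D.** For data as in the construction of $K$ and $L$, $L$ is RN if and only if $(\star)$ fails.

*Proof.* If $L$ is RN, $(\star)$ fails by Proposition 4. Conversely, let $\Lambda=\bigcup_j\Lambda_j$ and $F^i_\alpha$ witness the failure of $(\star)$. We look for good families on $L$ and apply Lemma 2.

**Step 1: modify the coordinate functions where they are dangerous.** Define $\psi_\alpha:L\to[0,1]$ by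
$$\psi_\alpha(b,x)=\begin{cases}p_s&\text{if }b=(\xi,s)\in\bar a_\alpha\text{ and }\xi\in F_\alpha^{|s|},\\ x_\alpha&\text{otherwise.}\end{cases}$$
*It is continuous.* Over the clopen set $B\setminus(\{\alpha\}\cup\bar a_\alpha)$ it is $0$. Over an isolated $q$, whose fiber is clopen, it is constant or equal to $x_\alpha$. Consider a point over $\alpha$ and let $\epsilon>0$, $2^{-i_0}<\epsilon$. The set of $(\xi,s)\in\bar a_\alpha$ with $|s|<i_0$ and $\xi\in F_\alpha^{|s|}$ is finite; remove it from the neighborhood $\{\alpha\}\cup\bar a_\alpha$. Over what remains, $\psi_\alpha=x_\alpha$ unless $b=(\xi,s)$ with $|s|\ge i_0$, and then $\psi_\alpha=p_s$ and $x_\alpha\in\{p_s,r_s\}$ differ by at most $2^{-i_0}$. So near our point $\psi_\alpha$ is within $\epsilon$ of the continuous function $x_\alpha$, and over $\alpha$ they are equal. As $\epsilon$ was arbitrary, $\psi_\alpha$ is continuous there.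

**Step 2: recover the lost information at isolated points.** For $q=(\xi,s)\in\bar a_\alpha$ let $\chi_{q,\alpha}(b,x)=1$ if $b=q$ and $x_\alpha=r_s$, and $0$ otherwise. It is continuous, because the fiber over $q$ is clopen and $x_\alpha$ takes only the values $p_s,r_s$ on it. Consider the countably many families

- $\Delta_j=\{\psi_\alpha:\alpha\in\Lambda_j\}$ for $j\in\omega$;
- $\Delta'_{i,l}=\{\chi_{q,\alpha}:q=(\xi,s)\in\bar a_\alpha,\ |s|=i,\ f_\alpha(i)\le l\}$ for $i,l\in\omega$;
- $\Delta''$, the characteristic functions of preimages of clopen subsets of $B$.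

They separate points: points over different $b$ by $\Delta''$; points over the same $\alpha\in\Lambda$ by $\psi_\alpha$, which equals $x_\alpha$ there; distinct points over $q=(\xi,s)$ differ at some $\alpha\in A_q$, hence are separated by $\chi_{q,\alpha}\in\Delta'_{|s|,f_\alpha(|s|)}$.

**Step 3: every family is good.** Let $C\subseteq L$ be non-empty. As in Proposition 3 we may assume that $C$ lies over a single $b_0$. Then $\Delta''$ is constant on $C$, and if $b_0=\infty$, $C$ is a point. If $b_0=\alpha\in\Lambda$, all $\chi$'s vanish on $C$, and $\psi_{\alpha'}=x_{\alpha'}=0$ for $\alpha'\ne\alpha$; so only $\psi_\alpha=x_\alpha$ can vary, and we restrict $x_\alpha$ to a short interval.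

Let $b_0=q=(\xi,s)$, $i=|s|$. In the family $\Delta_j$, the function $\psi_\alpha$ is constantly $0$ on $C$ if $\alpha\notin A_q$, and constantly $p_s$ if $\alpha\in A_q$ and $\xi\in F^i_\alpha$. So only $\alpha$ in
$$P=\{\alpha\in A_q:\alpha\in\Lambda_j,\ \xi\in a_\alpha\setminus F^i_\alpha\}$$
matter, and $\{f_\alpha(i):\alpha\in P\}$ is finite by the failure of $(\star)$. In the family $\Delta'_{i',l}$, functions $\chi_{q',\alpha}$ with $q'\ne q$ vanish on $C$, so we may assume $i'=i$ and only $\alpha$ in $P=\{\alpha\in A_q:f_\alpha(i)\le l\}$ matter; again $\{f_\alpha(i):\alpha\in P\}$ is finite. In both cases, for $(q,x)\in C$ let $S(x)=\{\alpha\in P:x_\alpha=r_s\}$. By the injectivity condition in the definition of $L$, $|S(x)|\le|\{f_\alpha(i):\alpha\in P\}|$, a bound that does not depend on $x$. Choose $(q,x^*)\in C$ with $|S(x^*)|$ maximal and let $U$ be the open set where $b=q$ and $x_\alpha>p_s$ for all $\alpha\in S(x^*)$. Points of $U\cap C$ have $S(x)\supseteq S(x^*)$, hence $S(x)=S(x^*)$, and all functions of the family are constant on $U\cap C$.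

By Lemma 2, $L$ is RN. $\square$
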